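\title{Equivalence relations induced by separable Fr\'echet spaces: Borel reducibility without linear embedding}

\begin{abstract}
For a separable Fr\'echet space $X$, not necessarily locally convex, let $E(X)$ be the equivalence relation on $X^\omega$ that identifies two sequences when their difference converges. If $X$ is isomorphic to a closed subspace of $Y$, then $E(X)$ is Borel reducible to $E(Y)$. We show that the converse fails, both for locally convex spaces and for $p$-Banach spaces with $0<p<1$, and that even Borel bireducibility does not give mutual embeddability. In the examples $X$ is the space of convergent sequences $(x_k)$ in a space $W$ with $x_k$ in a finite-dimensional subspace $W_k$, and $Y$ is the direct sum of $W$ and the space of null sequences in $X$.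
\end{abstract}

\section{Introduction}\label{sec:intro}

All vector spaces are real, and $\omega=\{0,1,2,\dots\}$. A \emph{paranorm} on a vector space $W$ is a function $|\cdot|\colon W\to[0,\infty)$ with $|0|=0$, $|-u|=|u|$ and $|u+v|\le|u|+|v|$, such that $|t_nu_n-tu|\to0$ whenever $t_n\to t$ in $\mathbb R$ and $|u_n-u|\to0$. It is \emph{total} if $|u|=0$ only for $u=0$. A \emph{Fr\'echet space} is a topological vector space whose topology is induced by a total paranorm for which the metric $|u-v|$ is complete; these are the complete metrizable topological vector spaces. Local convexity is not assumed. \emph{Isomorphic}, written $\cong$, means linearly homeomorphic. A separable Fr\'echet space is a Polish group under addition.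

Let $E$ and $F$ be equivalence relations on Polish spaces $A$ and $B$. We say that $E$ is \emph{Borel reducible} to $F$, and write $E\le_BF$, if there is a Borel map $\varphi\colon A\to B$ such that $a\,E\,a'\iff\varphi(a)\,F\,\varphi(a')$ for all $a,a'\in A$. Such a map assigns $F$-classes to the points of $A$ as complete invariants for $E$, in a definable way. Reductions compose, and $E\sim_BF$ means that $E\le_BF$ and $F\le_BE$.

For a Polish group $G$ define $E(G)$ on $G^\omega$ by
\[
x\,E(G)\,y\iff \lim_n x(n)y(n)^{-1}\ \text{exists in } G .
\]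
The classes are the right cosets of the group $c(G)$ of convergent sequences in $G$. For a Fr\'echet space, $x\,E(X)\,y$ says that $x(n)-y(n)$ converges. The relation is built from addition and convergence alone, and a reduction of $E(X)$ to $E(Y)$ is only a Borel map. How much of the linear structure of $X$ survives?

We say that $X$ \emph{embeds} in $Y$ if $X$ is isomorphic to a linear subspace of $Y$. For Fr\'echet spaces the subspace is then closed: if $\iota$ is the embedding and $\iota x_n\to y$, then $x_n-x_m\to0$ as $n,m\to\infty$, so $x_n$ converges to some $x$ and $y=\iota x$. An embedding yields a reduction: apply $\iota$ to each term of a sequence. A sequence $z(n)$ converges in $X$ if and only if $\iota z(n)$ converges in $\iota X$, that is, in $Y$, because $\iota X$ is closed. For many Banach spaces the converse is known.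

\begin{theorem}[Rigid Theorem for Banach spaces]\label{thm:rigid}
Let $X,Y$ be separable Banach spaces such that $Y$ contains no closed linear subspace isomorphic to $c_0$. Then $E(X)\le_BE(Y)$ if and only if $X$ is isomorphic to a closed linear subspace of $Y$.
\end{theorem}

We quote this theorem for orientation and do not use it. It gives, for instance, that $E(\mathbb R^m)\le_BE(\mathbb R^n)$ exactly when $m\le n$. The following question comes from Ding and Zheng \cite{DZ}.

\begin{quote}
\textbf{Question.} Let $X,Y$ be separable Fr\'echet spaces. Is it true that $E(X)\le_BE(Y)$ if and only if $X$ is isomorphic to a closed linear subspace of $Y$?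
\end{quote}

Theorem~\ref{thm:rigid} suggests the answer yes. The excluded space $c_0$ shows where to be careful. An embedding treats the terms $x(n)$ one at a time, whereas a reduction may build its $n$-th term from $x(0),\dots,x(n)$. If the points of $Y$ are themselves null sequences, a reduction can play the index $n$ against the coordinates of $Y$. We show that this freedom is real, and that the answer is no.

Let $W$ be a separable Fr\'echet space with paranorm $|\cdot|$ and let $W_0,W_1,\dots$ be closed linear subspaces. Put
\begin{equation}\label{eq:XY}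
\begin{gathered}
X=\Big\{(x_k)\in\prod_kW_k:\ \lim_kx_k\text{ exists in }W\Big\},\qquad c_0(W_k)=\{x\in X:\lim_kx_k=0\},\\
Y=c_0(W_k)\oplus W,
\end{gathered}
\end{equation}
with the paranorm $|x|=\sup_k|x_k|$ on $X$ and on $c_0(W_k)$, and $|(b,w)|=\max(|b|,|w|)$ on $Y$. These are separable Fr\'echet spaces (Lemma~\ref{lem:spaces}).

\begin{theorem}\label{thm:A}
For all $W$ and $(W_k)$ as above, $E(X)\le_BE(Y)$, via a continuous linear map $X^\omega\to Y^\omega$.
\end{theorem}

\begin{theorem}\label{thm:B}
There are a separable locally convex Fr\'echet space $W$ and finite-dimensional subspaces $W_0\subset W_1\subset\cdots$ with dense union such that, for the spaces \eqref{eq:XY} and $X^+=X\oplus W$,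
\begin{enumerate}
\item[(a)] $E(X)\le_BE(Y)$, but $X$ is not isomorphic to any linear subspace of $Y$;
\item[(b)] $E(X^+)\sim_BE(Y)$ and $Y$ is isomorphic to a closed subspace of $X^+$, but $X^+$ is not isomorphic to any linear subspace of $Y$.
\end{enumerate}
\end{theorem}

Here $X$ and $Y$ are locally convex as well. By (b), even Borel bireducibility does not imply mutual embeddability. The second family of examples is locally bounded. For $0<p\le1$, a \emph{$p$-Banach space} is a Fr\'echet space whose paranorm satisfies $|tu|=|t|^p|u|$; its unit ball is a bounded neighborhood of $0$.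

\begin{theorem}\label{thm:C}
Let $0<p<1$, let $W=L_p[0,1]$, and let $W_k$ be the space of step functions on the dyadic intervals of length $2^{-k}$. Then $X$ and $Y$ are separable $p$-Banach spaces, and statements \textup{(a)} and \textup{(b)} of Theorem~\ref{thm:B} hold for this $W$.
\end{theorem}

The case of Banach spaces $Y$ containing $c_0$ is not settled here. It is exactly the locally convex and locally bounded case that Theorem~\ref{thm:rigid} does not cover.

The spaces $X$ and $Y$ are made of the same two pieces. Section~\ref{sec:spaces} shows that they are isomorphic when $W$ is approximated by equicontinuous linear maps into the $W_k$. The reduction of Section~\ref{sec:A} needs no such maps. Section~\ref{sec:limit} shows that an embedding of $X$ in $Y$ produces a weak substitute for them, which is then ruled out for $L_p$ in Section~\ref{sec:C} and for a locally convex sequence space in Section~\ref{sec:B}.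

\section{Spaces of convergent sequences}\label{sec:spaces}

We use three standard facts.
\begin{enumerate}
\item[(F1)] A $d$-dimensional subspace of a Fr\'echet space is closed and isomorphic to $\mathbb R^d$. All linear functionals on it are continuous and all norms on it are equivalent.
\item[(F2)] If the topologies of $Z$ and $Z'$ are given by increasing sequences of seminorms, a family of linear maps $S\colon Z\to Z'$ is equicontinuous if and only if for every $l$ there are $\lambda$ and $M$ with $\|Sz\|_l\le M\|z\|_\lambda$ for all $z$ and all $S$ in the family.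
\item[(F3)] If $S\colon Z\to Z'$ is linear and continuous, and the paranorms are homogeneous of degrees $p$ and $p'$, then $|Sz|^{1/p'}\le M|z|^{1/p}$ for some $M$. (Scale $z$ into a ball that $S$ maps into the unit ball.)
\end{enumerate}

Terms of a sequence $z\in X^\omega$ are written $z(n)$, and coordinates of a point $x\in X$ are written $x_k$. Put $x_\infty=q(x)=\lim_kx_k$. Then $|x_k|\le|x|$ for all $k\le\infty$.

\begin{lemma}\label{lem:spaces}
$X$, $c_0(W_k)$ and $Y$ are separable Fr\'echet spaces. If the topology of $W$ is given by seminorms $\|\cdot\|_0\le\|\cdot\|_1\le\cdots$, then that of $X$ is given by $\|x\|_i=\sup_k\|x_k\|_i$, and that of $Y$ by $\|(b,w)\|_i=\max(\sup_k\|b_k\|_i,\|w\|_i)$.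
\end{lemma}

\begin{proof}
Let $c(W)$ be the space of all convergent sequences in $W$, with $|x|=\sup_k|x_k|$. Only the last axiom of a paranorm needs an argument. Let $t_n\to t$ and $|x^n-x|\to0$, and suppose that $|t_nx^n_{k_n}-tx_{k_n}|\ge\varepsilon>0$ for infinitely many $n$ and suitable $k_n$. The set $\{x_k:k\le\infty\}$ is compact, so along a subsequence $x_{k_n}\to v$. Then $x^n_{k_n}\to v$, and both $t_nx^n_{k_n}$ and $tx_{k_n}$ tend to $tv$, a contradiction.

If $(x^n)$ is Cauchy in $c(W)$, then $x^n_k$ converges to some $x_k$ uniformly in $k$, and $|x_k-x_{k'}|\le2\sup_j|x_j-x^n_j|+|x^n_k-x^n_{k'}|$ shows that $(x_k)$ is Cauchy. So $c(W)$ is complete. Eventually constant sequences with values in a countable dense subset of $W$ are dense in $c(W)$. The maps $x\mapsto x_k$ and $q$ are continuous and the $W_k$ are closed, so $X$ and $c_0(W_k)=X\cap\ker q$ are closed subspaces of $c(W)$.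

For the last claim, sets of the form $\{|w|\le\varepsilon\}$ and sets of the form $\{\|w\|_i\le\delta\}$ are two bases of neighborhoods of $0$ in $W$. An inclusion between two such sets gives the same inclusion between the sets of $x\in X$ all of whose coordinates lie in them.
\end{proof}

The kernel of $q\colon X\to W$ is $c_0(W_k)$. If the $W_k$ increase and have dense union, then $q$ is onto: choose $x_k\in W_k$ with $|x_k-w|<\operatorname{dist}(w,W_k)+2^{-k}$. So $X$ is an extension of $W$ by $c_0(W_k)$ and $Y$ is the trivial extension. To split $X$ one has to choose the approximants $x_k$ linearly and continuously in $w$.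

\begin{proposition}\label{prop:split}
Suppose that there is an equicontinuous sequence of linear maps $Q_k\colon W\to W_k$ with $Q_kw\to w$ for all $w\in W$. Then $x\mapsto\big((x_k-Q_kx_\infty)_k,\,x_\infty\big)$ is an isomorphism of $X$ onto $Y$.
\end{proposition}

\begin{proof}
We have $x_k-Q_kx_\infty\in W_k$ and $x_k-Q_kx_\infty\to0$, so the map takes values in $Y$. Its inverse is $(b,w)\mapsto(b_k+Q_kw)_k$, since $b_k+Q_kw\to w$. Both maps are continuous because $\sup_k|Q_kw|\to0$ as $|w|\to0$.
\end{proof}

If $W_k=W$ for all $k$, take $Q_k$ to be the identity; for $W=\mathbb R$ this is the isomorphism $c\cong c_0\oplus\mathbb R$, where $c$ is the Banach space of convergent real sequences with the norm $\|a\|_\infty$. If $W=\ell_1$ and $W_k$ is spanned by the first $k+1$ unit vectors, take truncations. A counterexample of the form \eqref{eq:XY} therefore requires that no such sequence $(Q_k)$ exist. For finite-dimensional $W_k$ this is a failure of a bounded approximation property of $W$ along $(W_k)$.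

\section{The reduction}\label{sec:A}

For a single point $x\in X$ the natural candidate for an image in $Y$ is $((x_k-x_\infty)_k,x_\infty)$. It fails because $x_\infty$ need not lie in $W_k$. A sequence $z\in X^\omega$ offers more: view it as an array with entries $z(n)_k$, in row $n$ and column $k\le\infty$. The diagonal entry $z(k)_k$ lies in $W_k$, and if $z$ converges, it is close to $z(n)_\infty$ when $k$ and $n$ are large. So we subtract $z(k)_k$ instead. To keep the $n$-th term a function of finitely many rows, we do this for $k\le n$ only, and we test the entries with $k\ge n$ inside the summand $W$, where subtracting $z(n)_\infty$ is allowed.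

Fix an enumeration $(n_s,k_s)_{s\in\omega}$ of the pairs $(n,k)\in\omega^2$ with $k\ge n$. For $z\in X^\omega$ define
\begin{align*}
\alpha(z)(n)&=z(n)_\infty\in W,\\
\beta(z)(n)&\in c_0(W_k),\qquad \beta(z)(n)_k=\begin{cases}z(n)_k-z(k)_k&\text{if }k\le n,\\0&\text{if }k>n,\end{cases}\\
\gamma(z)(s)&=z(n_s)_{k_s}-z(n_s)_\infty\in W .
\end{align*}

\begin{proposition}\label{prop:tests}
A sequence $z\in X^\omega$ converges in $X$ if and only if $\alpha(z)$ converges in $W$, $\beta(z)$ converges in $c_0(W_k)$, and $\gamma(z)\to0$ in $W$.
\end{proposition}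

\begin{example}
Let $W=W_k=\mathbb R$, so that $X=c$, and let $e_k$ be the unit vectors. Each of the three tests catches a divergent sequence that the other two miss. For $z(n)=e_{n+1}$ we get $\alpha=0$ and $\beta=0$, while $\gamma=1$ at the pairs $(n,n+1)$. For $z(0)=0$ and $z(n)=e_{n-1}$ ($n\ge1$) we get $\alpha=0$ and $\gamma=0$, while $\beta(z)(n)=z(n)$. For $z(n)=(r_0,\dots,r_n,r_n,r_n,\dots)$ with $r_n=(-1)^n$ we get $\beta=0$ and $\gamma=0$, while $\alpha(z)(n)=r_n$.
\end{example}

\begin{proof}[Proof of Proposition~\ref{prop:tests}]
Write $\alpha,\beta,\gamma$ for $\alpha(z),\beta(z),\gamma(z)$. Suppose that $z(n)\to u$ in $X$. Then $\alpha(n)\to u_\infty$. Put $b_k=u_k-z(k)_k\in W_k$. Since $|b_k|\le|u-z(k)|\to0$, we have $b\in c_0(W_k)$. For $k\le n$ we have $\beta(n)_k-b_k=z(n)_k-u_k$, and for $k>n$ we have $\beta(n)_k-b_k=-b_k$. Hence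
\[
|\beta(n)-b|\le\max\Big(|z(n)-u|,\ \sup_{k>n}|b_k|\Big)\to0 .
\]
For $\gamma$, fix $\varepsilon>0$ and call a pair $(n,k)$ with $k\ge n$ \emph{bad} if $|z(n)_k-z(n)_\infty|\ge\varepsilon$. Note that $\gamma\to0$ means that for each $\varepsilon$ there are finitely many bad pairs. For $k\ge n$,
\[
|z(n)_k-z(n)_\infty|\le2|z(n)-u|+\sup_{j\ge n}|u_j-u_\infty| ,
\]
and the right side tends to $0$ as $n\to\infty$. So only finitely many rows contain a bad pair, and each row contains finitely many because $z(n)_k\to z(n)_\infty$.

Conversely, suppose that the three conditions hold and let $\varepsilon>0$. Choose $N$ such that $|\alpha(n)-\alpha(m)|<\varepsilon$ and $|\beta(n)-\beta(m)|<\varepsilon$ for $m,n\ge N$, and such that no row $n\ge N$ contains a bad pair. Let $N\le n<m$ and $k\in\omega$. We estimate $z(m)_k-z(n)_k$.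

If $k\le n$, it equals $\beta(m)_k-\beta(n)_k$, of paranorm less than $\varepsilon$.

If $n<k\le m$ (Figure~\ref{fig:array}), then $\beta(n)_k=0$, so $z(m)_k-z(k)_k=\beta(m)_k-\beta(n)_k$. The pairs $(k,k)$ and $(n,k)$ are not bad. In
\[
z(m)_k-z(n)_k=\big(z(m)_k-z(k)_k\big)+\big(z(k)_k-\alpha(k)\big)+\big(\alpha(k)-\alpha(n)\big)+\big(\alpha(n)-z(n)_k\big)
\]
each term therefore has paranorm less than $\varepsilon$, and the sum less than $4\varepsilon$.

If $k>m$, the pairs $(m,k)$ and $(n,k)$ are not bad, and passing through $\alpha(m)$ and $\alpha(n)$ gives the bound $3\varepsilon$.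

Thus $|z(m)-z(n)|\le4\varepsilon$. The sequence $z$ is Cauchy, and $X$ is complete.
\end{proof}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.65]
\foreach \x in {0,...,6} \foreach \y in {0,...,6} \fill[gray] (\x,-\y) circle (1.3pt);
\foreach \y in {0,...,6} \fill[gray] (8.5,-\y) circle (1.3pt);
\foreach \x in {0,...,6} \fill (\x,-\x) circle (2.6pt);
\node at (3,0.8) {$k$}; \node at (7.25,0.8) {$\cdots$}; \node at (8.5,0.8) {$\infty$};
\node at (-0.9,-1) {$n$}; \node at (-0.9,-3) {$k$}; \node at (-0.9,-5) {$m$};
\draw[thick,->] (3,-5) -- node[left] {$\beta$} (3,-3.15);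
\draw[thick,->] (3,-3) -- (8.35,-3); \node at (7.25,-3.45) {$\gamma$};
\draw[thick,->] (8.5,-3) -- node[right] {$\alpha$} (8.5,-1.15);
\draw[thick,->] (8.5,-1) -- (3.15,-1); \node at (7.25,-0.55) {$\gamma$};
\end{tikzpicture}
\caption{The array of entries $z(n)_k$, with row index $n$ running down, column index $k$ running right, row limits in column $\infty$, and the diagonal in bold. For $n<k\le m$ the entry $z(m)_k$ is compared with $z(n)_k$ in four steps: up to the diagonal, out to the row limit, up the column of limits, and back. Each step is labeled by the test that makes it small.}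
\label{fig:array}
\end{figure}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Interlacing turns the condition $\gamma(z)\to0$ into a condition of convergence. Define $\varphi\colon X^\omega\to Y^\omega$ by
\[
\varphi(z)(2s)=\big(\beta(z)(s),\,\alpha(z)(s)\big),\qquad \varphi(z)(2s+1)=\big(\beta(z)(s),\,\alpha(z)(s)+\gamma(z)(s)\big).
\]
The map $\varphi$ is linear. It is continuous for the product topologies, since each term of $\varphi(z)$ is a continuous function of finitely many terms of $z$. The sequence $\varphi(z)$ converges if and only if $\beta(z)$ converges and $\alpha(z)$ and $\alpha(z)+\gamma(z)$ converge to the same limit. By Proposition~\ref{prop:tests} this happens if and only if $z$ converges. Applying this to $z=x-y$ gives $x\,E(X)\,y\iff\varphi(x)\,E(Y)\,\varphi(y)$.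
\end{proof}

Part (b) of Theorems~\ref{thm:B} and \ref{thm:C} is a formal consequence of part (a).

\begin{corollary}\label{cor:plus}
Suppose that $W\oplus W\cong W$ and put $X^+=X\oplus W$. Then $Y$ is a closed subspace of $X^+$ and $E(X^+)\sim_BE(Y)$. If $X$ does not embed in $Y$, then $X^+$ does not embed in $Y$.
\end{corollary}

\begin{proof}
Since $c_0(W_k)$ is closed in $X$, the space $Y$ is closed in $X^+$, and $E(Y)\le_BE(X^+)$. A sequence in a direct sum converges if and only if both components do, so $(z,v)\mapsto(\varphi(z),v)$ reduces $E(X\oplus W)$ to $E(Y\oplus W)$. Moreover $Y\oplus W=c_0(W_k)\oplus W\oplus W\cong Y$. Hence $E(X^+)\le_BE(Y)$. An embedding of $X^+$ in $Y$ would restrict to an embedding of $X$.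
\end{proof}

\section{Limit maps of an operator from $X$ to $Y$}\label{sec:limit}

In this section $W_0\subset W_1\subset\cdots$ are finite-dimensional, $V=\bigcup_kW_k$, and $T\colon X\to Y$ is linear and continuous. Write $Tx=(Ax,Bx)$ and $A_kx=(Ax)_k\in W_k$.

We want to extract from $T$ linear maps $V\to W_k$. A vector $w\in V$ has many lifts to $X$. With $m(w)=\min\{m:w\in W_m\}$ and $j\ge m(w)$, let
\[
y_j(w)=(0,\dots,0,w,w,\dots)\in X,\qquad\text{the first $w$ in place } j .
\]
No fixed $j$ serves all of $V$, but $|y_j(w)|=|w|$ for every $j$, and $y_j$ is linear on $W_m$ for $j\ge m$. This suggests applying $T$ and letting $j\to\infty$. For the isomorphism of Proposition~\ref{prop:split} we find $A_ky_j(w)=-Q_kw$ for $j>k$, so the limit recovers the maps $Q_k$ on $V$.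

All lifts of $w$ lie in one image of $c$. For $a\in c$ let $a\odot w\in X$ have coordinates $a_kw$ for $k\ge m(w)$ and $0$ for $k<m(w)$. The map $a\mapsto a\odot w$ is linear, and it is continuous because $|a\odot w|$ is at most the supremum of $|tw|$ over $t\in[-\|a\|_\infty,\|a\|_\infty]$. With $h_j=1_{[j,\infty)}\in c$ we have $y_j(w)=h_j\odot w$. So the limits exist if the target space has the following property.

\begin{definition}
A Fr\'echet space $Z$ is \emph{tail-convergent} if $(Sh_j)_j$ converges in $Z$ for every continuous linear map $S\colon c\to Z$.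
\end{definition}

The space $c$ is not tail-convergent, since $\|h_j-h_{j+1}\|_\infty=1$. The property passes to isomorphic spaces and to closed subspaces. So a tail-convergent $W$ contains no copy of $c$; the hypothesis prevents the component $B$ from carrying the sequences $a\odot w$ by itself.

Recall \emph{Khinchine's inequality}: for $0<p\le1$ there is $\kappa_p>0$ such that for all real $\xi_1,\dots,\xi_r$ the average of $|\sum_s\pm\xi_s|^p$ over the $2^r$ choices of signs is at least $\kappa_p(\sum_s\xi_s^2)^{p/2}$. For $0<p\le1$ and a measure $\mu$, the space $L_p(\mu)$ is a $p$-Banach space under $|f|=\int|f(t)|^p\,d\mu(t)$; pointwise values are always written with their argument.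

\begin{lemma}\label{lem:tail}
The following spaces are tail-convergent:
\begin{enumerate}
\item[(a)] $L_p(\mu)$ for $0<p\le1$;
\item[(b)] every finite-dimensional Fr\'echet space;
\item[(c)] every Fr\'echet space $Z$ whose topology is given by seminorms $\|z\|_i=\|\Phi_iz\|_{\ell_1}$, where the $\Phi_i\colon Z\to\ell_1(\Gamma_i)$ are linear and the $\Gamma_i$ are countable sets.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $S\colon c\to L_p(\mu)$ be linear and continuous. By (F3) there is $M$ with $|Sa|\le M$ for $\|a\|_\infty\le1$. If $(Sh_j)$ is not Cauchy, there are $\delta>0$ and $m_1<n_1<m_2<n_2<\cdots$ such that $f_s=S(h_{m_s}-h_{n_s})=S1_{[m_s,n_s)}$ satisfies $|f_s|\ge\delta$. The intervals are disjoint, so $|\sum_{s\le r}\pm f_s|\le M$ for all $r$ and all signs. Averaging over signs and applying Khinchine's inequality at each $t$ gives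
\[
\kappa_p\int\Big(\sum_{s\le r}f_s(t)^2\Big)^{p/2}d\mu(t)\le M .
\]
By monotone convergence $F(t)=(\sum_sf_s(t)^2)^{1/2}$ lies in $L_p(\mu)$. In particular $F(t)<\infty$ and so $f_s(t)\to0$ for almost every $t$, with $|f_s(t)|\le F(t)$. Dominated convergence gives $|f_s|\to0$, a contradiction.

(b) By (F1) such a space is isomorphic to $L_1$ of counting measure on a finite set.

(c) The space $\ell_1(\Gamma_i)$ is $L_1$ of counting measure. If $S\colon c\to Z$ is linear and continuous, so is $\Phi_iS$, and by (a) the sequence $(Sh_j)$ is Cauchy for each $\|\cdot\|_i$. Since $Z$ is complete, it converges.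
\end{proof}

\begin{lemma}\label{lem:limits}
Let $W$ be tail-convergent. For $w\in V$ and $k\in\omega$ the limits
\[
C_kw=\lim_jA_ky_j(w)\in W_k,\qquad Uw=\lim_jBy_j(w)\in W
\]
exist, and each $C_k\colon V\to W_k$ is linear.
\end{lemma}

\begin{proof}
Apply tail-convergence of $W_k$ and of $W$ to the maps $a\mapsto A_k(a\odot w)$ and $a\mapsto B(a\odot w)$. Two vectors of $V$ lie in a common $W_m$, on which $y_j$ is linear for $j\ge m$; so $C_k$ is linear.
\end{proof}

The \emph{limit maps} $C_k$ inherit upper bounds from $T$. The point is to show that they inherit lower bounds when $T$ is an embedding. The difficulty is that $Ay_j(w)$ converges only coordinatewise. For large $j$ it is close to $C_kw$ on an initial range of $k$, it is close to $0$ on a final range, and in between it is merely bounded. The smallest example shows what to do.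

\begin{example}
Let $W=W_k=\mathbb R$ and define $T\colon c\to c_0\oplus\mathbb R$ by $A_kx=x_k-x_{k+1}$ and $Bx=x_\infty$. This map is continuous and injective. For $w=1$ and $j\geq1$ we have $Ah_j=-e_{j-1}$ and $Bh_j=1$, so $C_k=0$ for all $k$ although every $Th_j$ and every $T(h_i-h_j)$, $i\ne j$, has norm $1$. Now take the tent
\[
x=\frac1r\big(h_1+\dots+h_r-h_{r+1}-\dots-h_{2r}\big)=\Big(0,\frac1r,\frac2r,\dots,1,\frac{r-1}r,\dots,\frac1r,0,0,\dots\Big).
\]
The signs cancel the second component, so $Bx=0$. The vectors $Ah_j$ have disjoint supports, so $\|Ax\|_\infty=1/r$. But $\|x\|_\infty=1$, and $T$ is not an embedding.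
\end{example}

In general we choose the lifts so that their uncontrolled ranges are disjoint, and form the same tent.

\begin{lemma}\label{lem:tent}
Let $W$ be tail-convergent, $w\in V$ and $\varepsilon>0$. There are $x\in X$ and numbers $\theta_k\in[-1,1]$ such that some coordinate of $x$ equals $w$, $|Bx|\le\varepsilon$, and $|A_kx-\theta_kC_kw|\le\varepsilon$ for all $k$.
\end{lemma}

\begin{proof}
Write $y_j=y_j(w)$. By continuity of $a\mapsto T(a\odot w)$ there is $r\ge1$ with $|T(a\odot w)|\le\varepsilon/2$ for $\|a\|_\infty\le1/r$; in particular $|r^{-1}A_ky_j|\le\varepsilon/2$ for all $k$ and all $j\ge m(w)$. By continuity of $u\mapsto r^{-1}u$ there is $\eta>0$ such that $|u|\le2r\eta$ implies $|r^{-1}u|\le\varepsilon/2$.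

Put $K_0=0$ and choose $m(w)\le j_1<\dots<j_{2r}$ and $K_0<K_1<\dots<K_{2r}$ recursively. At step $s$, first take $j_s$ so large that
\[
|A_ky_{j_s}-C_kw|<\eta\ \text{ for the finitely many }k<K_{s-1},\qquad |By_{j_s}-Uw|<\eta .
\]
Then take $K_s>K_{s-1}$ with $|A_ky_{j_s}|<\eta$ for $k\ge K_s$, which is possible because $Ay_{j_s}\in c_0(W_k)$. Put $K_{2r+1}=\infty$. Let $\sigma_t=1$ for $1\le t\le r$ and $\sigma_t=-1$ for $r<t\le2r$, and set
\[
x=\frac1r\sum_{t=1}^{2r}\sigma_t\,y_{j_t}.
\]
In place $j_r$ the vector $y_{j_t}$ has coordinate $w$ for $t\le r$ and $0$ for $t>r$, so $x_{j_r}=w$. Since $\sum_t\sigma_t=0$, we have $Bx=r^{-1}\sum_t\sigma_t(By_{j_t}-Uw)$; the sum has paranorm at most $2r\eta$, so $|Bx|\le\varepsilon/2$.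

Let $k\in\omega$ and let $s\in\{1,\dots,2r+1\}$ satisfy $K_{s-1}\le k<K_s$. Put $\theta_k=r^{-1}\sum_{t>s}\sigma_t$, a number in $[-1,0]$. Then
\[
A_kx-\theta_kC_kw=\frac1r\Big[\sum_{t<s}\sigma_tA_ky_{j_t}+\sum_{t>s}\sigma_t\big(A_ky_{j_t}-C_kw\big)\Big]+\frac{\sigma_s}rA_ky_{j_s},
\]
where the last term is absent if $s=2r+1$. For $t<s$ we have $k\ge K_t$, and for $t>s$ we have $k<K_{t-1}$. So each term in the bracket has paranorm less than $\eta$, the bracket has paranorm at most $2r\eta$, and after division by $r$ it contributes at most $\varepsilon/2$. The last term contributes at most $\varepsilon/2$.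
\end{proof}

\section{The spaces $L_p$, $0<p<1$}\label{sec:C}

Here the limit maps vanish at the constant function $1$, and Lemma~\ref{lem:tent} finishes the argument as in the example above.

\begin{proof}[Proof of Theorem~\ref{thm:C}]
The paranorm $|f|=\int_0^1|f(t)|^p\,dt$ is $p$-homogeneous, hence so are those of $X$ and $Y$. The subspaces $W_k$ increase and have dimension $2^k$. Their union $V$ is dense, because simple functions are dense, $|1_D-1_{D'}|$ is the measure of $D\triangle D'$, and every measurable set is approximated in measure by finite unions of dyadic intervals. So $W$ is separable, $X$ and $Y$ are separable $p$-Banach spaces by Lemma~\ref{lem:spaces}, and $E(X)\le_BE(Y)$ by Theorem~\ref{thm:A}.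

Let $T\colon X\to Y$ be linear and continuous. By Lemma~\ref{lem:tail}(a) the limit maps $C_k$ exist. By (F3) there is $M$ with $|Tx|\le M|x|$, hence $|C_kw|\le\sup_j|Ty_j(w)|\le M|w|$ for $w\in V$. Fix $k$ and a linear functional $g$ on $W_k$. By (F1) and (F3) there is $M'$ with $|g(C_kw)|\le M'|w|^{1/p}$ for $w\in V$. The function $1\in W_0$ is the sum of the indicators $1_I\in V$ of the $2^n$ dyadic intervals $I$ of length $2^{-n}$, and $|1_I|=2^{-n}$. Therefore
\[
|g(C_k1)|\le2^n\cdot M'2^{-n/p}\to0\qquad(n\to\infty),
\]
which is where $p<1$ is used. Thus $C_k1=0$ for all $k$. For every $\varepsilon>0$, Lemma~\ref{lem:tent} gives $x\in X$ with $|x|\ge|1|=1$ and $|Tx|\le\varepsilon$. So $T$ is not a homeomorphism onto its image, which proves (a).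

Finally $L_p[0,1]=L_p[0,\frac12]\oplus L_p[\frac12,1]$, and an affine change of variable identifies each summand with $L_p[0,1]$. So $W\oplus W\cong W$, and (b) follows from Corollary~\ref{cor:plus}.
\end{proof}

For $p=1$ the conclusion (a) fails: the maps $Q_k$ that average a function over each dyadic interval of length $2^{-k}$ are contractions of $L_1[0,1]$ that fix each element of $V$ for large $k$, so $Q_kf\to f$ for all $f$ and $X\cong Y$ by Proposition~\ref{prop:split}.

\section{A locally convex example}\label{sec:B}

In a locally convex space continuous functionals separate points, and we cannot expect the limit maps to vanish. We use instead that a map of finite rank cannot distinguish between two norms on its range.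

\subsection*{A criterion}
Let the topology of $W$ be given by seminorms $\|\cdot\|_0\le\|\cdot\|_1\le\cdots$ and let $V\subset W$ be a linear subspace. Consider the following property.
\begin{enumerate}
\item[(N)] For all $0\le J<L$ there are $w_n\in V$ such that $\|w_n\|_J\to0$, the sequence $(w_n)$ is Cauchy for $\|\cdot\|_L$, and $\|w_n\|_{J+1}\ge1$ for all $n$.
\end{enumerate}
Such a sequence defines a point of the $\|\cdot\|_L$-completion of $V$ that is invisible to $\|\cdot\|_J$ and visible to $\|\cdot\|_{J+1}$.

\begin{lemma}\label{lem:N}
Let $V$ have property \textup{(N)}. Let $C_k\colon V\to W$ be linear maps, each with finite-dimensional range on which $\|\cdot\|_0$ is a norm. Then the following two conditions cannot both hold: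
\begin{enumerate}
\item[(i)] for every $l$ there are $\lambda(l)$ and $M_l$ with $\sup_k\|C_kw\|_l\le M_l\|w\|_{\lambda(l)}$ for all $w\in V$;
\item[(ii)] for every $i$ there are $l$ and $D$ with $\|w\|_i\le D\sup_k\|C_kw\|_l$ for all $w\in V$.
\end{enumerate}
\end{lemma}

\begin{proof}
Suppose that both hold. Let $J=\lambda(0)$, let $l$ and $D$ be given by (ii) for $i=J+1$, let $L=\max(\lambda(l),J+1)$, and take $(w_n)$ from (N). Fix $k$. By (i), $\|C_kw_m\|_0\le M_0\|w_m\|_J\to0$. On the range of $C_k$ the norms $\|\cdot\|_0$ and $\|\cdot\|_l$ are equivalent, so $\|C_kw_m\|_l\to0$, at a rate that may depend on $k$. The Cauchy property removes this dependence: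
\[
\|C_kw_n\|_l=\lim_m\|C_k(w_n-w_m)\|_l\le M_l\limsup_m\|w_n-w_m\|_L=:M_l\delta_n ,
\]
and $\delta_n\to0$. By (ii), $1\le\|w_n\|_{J+1}\le DM_l\delta_n$ for all $n$, a contradiction.
\end{proof}

\begin{proposition}\label{prop:criterion}
Let $W$ be tail-convergent, let $W_0\subset W_1\subset\cdots$ be finite-dimensional subspaces on each of which $\|\cdot\|_0$ is a norm, and let $V=\bigcup_kW_k$ have property \textup{(N)}. Then $X$ does not embed in $Y$.
\end{proposition}

\begin{proof}
Suppose that $T\colon X\to Y$ is linear and a homeomorphism onto its image, and let $C_k$ be its limit maps. We verify (i) and (ii) of Lemma~\ref{lem:N}, using the seminorms of Lemma~\ref{lem:spaces}.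

Given $l$, fact (F2) gives $\lambda(l)$ and $M_l$ with $\|Tx\|_l\le M_l\|x\|_{\lambda(l)}$. Then $\|A_ky_j(w)\|_l\le M_l\|y_j(w)\|_{\lambda(l)}=M_l\|w\|_{\lambda(l)}$, and (i) follows as $j\to\infty$.

Given $i$, fact (F2) applied to $T^{-1}$ on $T(X)$ gives $l$ and $D$ with $\|x\|_i\le D\|Tx\|_l$. Let $w\in V$ and $\delta>0$. Choose $\varepsilon>0$ such that $|u|\le\varepsilon$ implies $\|u\|_l\le\delta$ in $W$, and take $x$ and $\theta_k$ from Lemma~\ref{lem:tent}. Then $\|Bx\|_l\le\delta$ and $\|A_kx\|_l\le\|C_kw\|_l+\delta$, since $|\theta_k|\le1$. Hence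
\[
\|w\|_i\le\|x\|_i\le D\Big(\sup_k\|C_kw\|_l+\delta\Big),
\]
and (ii) follows as $\delta\to0$.
\end{proof}

The density of $V$ plays no role in this proof. The hypothesis on $\|\cdot\|_0$ does. Let $W=\mathbb R^\omega$ with $\|w\|_i=\sum_{n<i}|w_n|$, and let $W_k$ be spanned by $e_0,\dots,e_k$. This $W$ is tail-convergent by Lemma~\ref{lem:tail}(c), and (N) holds with $w_n=e_J$ for all $n$, but truncations give $X\cong Y$ by Proposition~\ref{prop:split}.

\subsection*{The space $W$}
We need norms of $\ell_1$-type, for tail-convergence, and property (N). Begin with one block. On $\ell_1$, with elements $\xi=(\xi_n)_{n\ge1}$ and $\Sigma\xi=\sum_n\xi_n$, consider the norms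
\[
N_0(\xi)=\sum_n2^{-n}|\xi_n|,\qquad N_1(\xi)=N_0(\xi)+|\Sigma\xi|,\qquad N_2(\xi)=\|\xi\|_{\ell_1}+|\Sigma\xi| .
\]
Then $N_0\le N_1\le N_2$ and $\|\xi\|_{\ell_1}\le N_2(\xi)\le2\|\xi\|_{\ell_1}$. For the unit vectors,
\begin{equation}\label{eq:units}
N_0(e_n)=2^{-n},\qquad N_1(e_n-e_m)=2^{-n}+2^{-m}\ \ (n\ne m),\qquad N_1(e_n)\ge1 .
\end{equation}
This is the pattern in (N) if $\|\cdot\|_J=N_0$ and $\|\cdot\|_{J+1}=\|\cdot\|_L=N_1$. The norm $N_2$ keeps $(e_n)$ from converging and makes the block complete. The indices $J$ and $L$ in the proof of Lemma~\ref{lem:N} depend on the maps $C_k$, so we take one block for each pair.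

Let $P=\{(J,L):0\le J<L\}$ and, for $i\in\omega$,
\[
\tau(i;J,L)=\begin{cases}0&\text{if } i\le J,\\ 1&\text{if } J<i\le L,\\ 2&\text{if } i>L.\end{cases}
\]
For a family $w=(w_{J,L})_{(J,L)\in P}$ with $w_{J,L}\in\ell_1$ put
\[
\|w\|_i=\sum_{(J,L)\in P}N_{\tau(i;J,L)}(w_{J,L})\in[0,\infty],\qquad W=\{w:\ \|w\|_i<\infty\text{ for all }i\}.
\]
Since $\tau$ is nondecreasing in $i$, the $\|\cdot\|_i$ are increasing norms on $W$; they define its topology, which is induced by the paranorm $\sum_i2^{-i}\min(1,\|w\|_i)$. Let $e^{J,L}_n$ be the family equal to $e_n$ in block $(J,L)$ and to $0$ in the other blocks, and let $V$ be the linear span of these vectors.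

\begin{lemma}\label{lem:W}
The space $W$ is a separable locally convex Fr\'echet space in which $V$ is dense. It is tail-convergent, $V$ has property \textup{(N)}, and $W\oplus W\cong W$.
\end{lemma}

\begin{proof}
\emph{Completeness.} Let $(w^m)$ be Cauchy for every $\|\cdot\|_i$. Since $\|w_{J,L}\|_{\ell_1}\le\|w\|_{L+1}$, each block $w^m_{J,L}$ converges in $\ell_1$ to some $w_{J,L}$. The norms $N_0,N_1,N_2$ are continuous on $\ell_1$, so for every finite $F\subset P$
\[
\sum_{(J,L)\in F}N_{\tau(i;J,L)}(w^m_{J,L}-w_{J,L})\le\limsup_{m'}\|w^m-w^{m'}\|_i .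
\]
Taking the supremum over $F$ shows that $\|w^m-w\|_i$ is finite and tends to $0$ as $m\to\infty$. Hence $w\in W$ and $w^m\to w$.

\emph{Density and separability.} Since the norms increase, it suffices to approximate $w\in W$ in one norm $\|\cdot\|_i$. Given $\varepsilon>0$, choose a finite $F\subset P$ such that the blocks outside $F$ contribute less than $\varepsilon$ to $\|w\|_i$. Replace these blocks by $0$, and replace each block in $F$ by a finitely supported sequence at $\ell_1$-distance less than $\varepsilon/|F|$. The result $v\in V$ satisfies $\|w-v\|_i<3\varepsilon$, because $N_\tau\le2\|\cdot\|_{\ell_1}$. Rational combinations of the $e^{J,L}_n$ are dense in $V$.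

\emph{Tail-convergence.} Let $\Phi_iw$ be the countable family consisting of the numbers $2^{-n}(w_{J,L})_n$ for $L\ge i$, the numbers $(w_{J,L})_n$ for $L<i$, and the numbers $\Sigma w_{J,L}$ for $J<i$. Then $\Phi_i$ is linear and $\|\Phi_iw\|_{\ell_1}=\|w\|_i$. Apply Lemma~\ref{lem:tail}(c).

\emph{Property (N).} Take $w_n=e^{J,L}_n$. Since $\tau(J;J,L)=0$ and $\tau(J+1;J,L)=\tau(L;J,L)=1$, the three requirements are \eqref{eq:units}.

\emph{The isomorphism.} The maps $\psi_0(J,L)=(J,2L-J)$ and $\psi_1(J,L)=(J,2L-J-1)$ are injective. Their images consist of the pairs $(J,L')$ with $L'-J$ even and odd, respectively, and so partition $P$. Hence $w\mapsto(R_0w,R_1w)$, with $(R_\epsilon w)_{J,L}=w_{\psi_\epsilon(J,L)}$, is a linear bijection from the space of all families onto its square. Both maps send $(J,L)$ to a pair $(J,L')$ with $L\le L'\le2L$, and for such a pair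
\[
\tau(i;J,L')\le\tau(i;J,L)\le\tau(2i;J,L') .
\]
The first inequality holds because $\tau$ is nonincreasing in $L$. The second holds because $i>J$ implies $2i>J$, and $i>L$ implies $2i>L'$. Summing over blocks gives $\|w\|_i\le\|R_0w\|_i+\|R_1w\|_i\le\|w\|_{2i}$ for all families $w$. So the bijection maps $W$ onto $W\oplus W$ and is a homeomorphism.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Enumerate the vectors $e^{J,L}_n$ and let $W_k$ be the span of the first $k+1$ of them. Then $\bigcup_kW_k=V$ is dense, and $\|\cdot\|_0$ is a norm on $W$. By Lemma~\ref{lem:W} and Proposition~\ref{prop:criterion}, $X$ does not embed in $Y$, and $E(X)\le_BE(Y)$ by Theorem~\ref{thm:A}. This is (a), and (b) follows from Corollary~\ref{cor:plus}.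
\end{proof}

\begin{remark}
For this $W$ the failure of approximation does not depend on the choice of the $W_k$: there is no equicontinuous sequence of finite-rank linear maps $Q_k\colon W\to W$ with $Q_kw\to w$ for all $w$. Indeed, $\|\cdot\|_0$ is a norm on every range, condition (i) of Lemma~\ref{lem:N} would hold by (F2), and condition (ii) would hold with $l=i$ and $D=1$.

Proposition~\ref{prop:criterion} itself asks less, and it can be met by placing the $W_k$ obliquely in a familiar space. Let $W=\ell_1(\omega\times\omega)\oplus\mathbb R^\omega$ with $\|(\xi,u)\|_i=\|\xi\|_{\ell_1}+\sum_{J<i}|u_J|$, and let $W_k$ be spanned by the first $k+1$ terms of an enumeration of the vectors $v_{J,n}=(2^{-n}e_{J,n},e_J)$. Their first components are linearly independent, so $\|\cdot\|_0$ is a norm on each $W_k$; Lemma~\ref{lem:tail}(c) applies; and (N) holds with $w_n=v_{J,n}$. The union of the $W_k$ is dense because $v_{J,n}\to(0,e_J)$. So here too $X$ does not embed in $Y$.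
\end{remark}

\section{The Banach case}\label{sec:banach}

Let $W$ be a separable Banach space. Then $X$ and $Y$ are Banach spaces and Theorem~\ref{thm:A} applies. There is no conflict with Theorem~\ref{thm:rigid}. If $W_k=0$ for all large $k$, then $X=c_0(W_k)$ embeds in $Y$. Otherwise choose $k_0<k_1<\cdots$ and unit vectors $u_i\in W_{k_i}$; placing $a_iu_i$ in coordinate $k_i$ embeds $c_0$ isometrically in $Y$.

The obstruction used in Sections~\ref{sec:C} and \ref{sec:B} is, however, absent. It consisted in showing that no linear maps $C_k\colon V\to W_k$ can be uniformly bounded above and jointly bounded below. Suppose that the $W_k$ increase and that $u\in W_0$ is a unit vector. Let $(v_k)$ be dense in $W$, and use the Hahn--Banach theorem to choose functionals $g_k$ of norm at most $1$ with $g_k(v_k)=\|v_k\|$. Then $C_kw=g_k(w)u$ satisfies $\sup_k\|C_kw\|=\|w\|$ for all $w\in W$. So the argument of this paper yields no contradiction when $W$ is a Banach space.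

\begin{thebibliography}{9}
\bibitem{DZ} Longyun Ding and Yang Zheng, \emph{On equivalence relations induced by Polish groups admitting compatible two-sided invariant metrics}, arXiv:2401.15556 (2024).
\end{thebibliography}
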